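
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Many Club Ultrafilters and Few Normal Ultrafilters}


\begin{abstract}
A club ultrafilter on a measurable cardinal $\kappa$ is a $\kappa$-complete ultrafilter on $\kappa$ that contains the club filter. Every normal ultrafilter is a club ultrafilter. We show, relative to the consistency of a measurable cardinal, that the existence of $(2^\kappa)^+$ club ultrafilters on $\kappa$ does not imply the existence of $(2^\kappa)^+$ normal ultrafilters on $\kappa$. More precisely, for every cardinal $\lambda$ of $L[U]$ with $1\le\lambda\le\kappa^+$ there is a forcing extension of $L[U]$ in which $\kappa$ carries exactly $\lambda$ normal ultrafilters and exactly $2^{2^\kappa}=(2^\kappa)^+$ club ultrafilters.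
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $\kappa$ be a measurable cardinal and let $D_\kappa$ be the club filter on $\kappa$. A \emph{club ultrafilter} on $\kappa$ is a $\kappa$-complete ultrafilter $W$ on $\kappa$ with $D_\kappa\subseteq W$; it is non-principal, because final segments of $\kappa$ are in $D_\kappa$. A \emph{normal ultrafilter} on $\kappa$ is a non-principal $\kappa$-complete ultrafilter on $\kappa$ that is closed under diagonal intersections. Put $\tau=(2^\kappa)^+$. The following question is from Garti \cite{Garti}: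
\begin{quote}
If there are at least $\tau$ club ultrafilters on $\kappa$, must there be at least $\tau$ normal ultrafilters on $\kappa$?
\end{quote}

To see what is being compared, let $W$ be a non-principal $\kappa$-complete ultrafilter on $\kappa$, let $j_W:V\to M_W$ be its ultrapower embedding, and let $\delta_W=[\mathrm{id}]_W$ be its \emph{seed}, so that
\[
X\in W\iff \delta_W\in j_W(X)\qquad(X\subseteq\kappa).
\]
Then $W$ is normal iff $\delta_W=\kappa$, and $W$ is a club ultrafilter iff $\delta_W\in j_W(C)$ for every club $C\subseteq\kappa$. The point $\kappa$ always belongs to $j_W(C)$, since $j_W(C)\cap\kappa=C$ is unbounded in $\kappa$ and $j_W(C)$ is closed. So every normal ultrafilter is a club ultrafilter, and a club ultrafilter is allowed to have a seed above $\kappa$. Moreover every club ultrafilter $W$ has a normal ultrafilter below it, namely $n(W)=\{X\subseteq\kappa:\kappa\in j_W(X)\}$, and $n(W)=W$ if $W$ is normal. Thus $n$ maps the club ultrafilters onto the normal ones. As $\tau$ is regular, a negative answer means exactly that some fiber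 of $n$ can have at least $\tau$ elements while there are fewer than $\tau$ normal ultrafilters.

One cannot fill such a fiber by moving the seed inside one ultrapower $M_W$: seeds of ultrafilters on $\kappa$ lie below $j_W(\kappa)$, and $|j_W(\kappa)|\le\kappa^\kappa=2^\kappa<\tau$. One needs $\tau$ different embeddings, and one might guess that whatever freedom produces them will be visible at the point $\kappa$ as well and so produce many normal ultrafilters. This guess is wrong.

\begin{theorem}\label{thm:main}
Let $V=L[U]$, where $U$ is a normal ultrafilter on $\kappa$ in $L[U]$, and let $\lambda$ be a cardinal with $1\le\lambda\le\kappa^+$. There is a poset $P$ such that, if $G$ is $P$-generic over $V$, the following hold in $V[G]$.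
\begin{enumerate}
\item[\textup{(a)}] $\kappa$ is measurable; $\lambda,\kappa,\kappa^+,\kappa^{++}$ (computed in $V$) are still cardinals; $2^\kappa=\kappa^+$ and $2^{\kappa^+}=\kappa^{++}$. So $\tau=(2^\kappa)^+=\kappa^{++}=2^{2^\kappa}$.
\item[\textup{(b)}] $\kappa$ carries exactly $\lambda$ normal ultrafilters.
\item[\textup{(c)}] There are exactly $\tau=2^{2^\kappa}$ club ultrafilters on $\kappa$.
\end{enumerate}
\end{theorem}

If $\kappa$ is measurable and $U_0$ is a normal ultrafilter on $\kappa$, then $U=U_0\cap L[U_0]$ and $L[U]=L[U_0]$ are as in the theorem (see (F2) in Section~\ref{sec:prelim}), so only the consistency of a measurable cardinal is assumed. With $\lambda=1$ we obtain the answer to the question.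

\begin{corollary}
If ``ZFC and there is a measurable cardinal'' is consistent, then so is ZFC together with ``there is a measurable cardinal $\kappa$ that carries exactly one normal ultrafilter and $(2^\kappa)^+=2^{2^\kappa}$ club ultrafilters''. Hence, under this consistency assumption, the answer to the question is no: ZFC does not prove the implication.
\end{corollary}

More generally, every nonzero number $\lambda<\tau$ of normal ultrafilters is consistent with the largest conceivable number $2^{2^\kappa}=\tau$ of club ultrafilters.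

\subsection*{The idea}

Let $j:V\to M_1$ be the ultrapower by $U$ and $i:M_1\to M_2$ the ultrapower of $M_1$ by $j(U)$; write $\kappa_1=j(\kappa)$ and $\kappa_2=i(\kappa_1)$. Both $\kappa$ and $\kappa_1$ belong to $i(j(C))$ for every club $C\subseteq\kappa$. In $V$ the second point gives nothing new: $\kappa_1\in i(j(X))$ iff $j(X)\in j(U)$ iff $X\in U$. The forcing $P$ is designed to make this second point useful.

$P$ is a product, over inaccessible $\alpha<\kappa$, of posets $Q_\alpha$. The generic filter at $\alpha$ either picks one of several labels $t_\iota$, which are atoms of $Q_\alpha$, or adds a Cohen function $s_\alpha:\alpha\to2$. The supports are nonstationary.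

\emph{Few normal ultrafilters.} To lift $j$ to $V[G]$ one needs a generic filter for $j(P)$ that contains $j''G$. Below $\kappa$ it has to be $G$; above $\kappa$ it is completely determined by $j''G$; the only freedom is at the coordinate $\kappa$. There one can use a label. The alternative, a function $\kappa\to2$ that is Cohen generic over $M_1[G]$, does not exist in $V[G]$. Since by Kunen's theorem every normal ultrafilter of $V[G]$ extends $U$, it will follow that the number of normal ultrafilters is the number $\lambda$ of labels at $\kappa$.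

\emph{Many club ultrafilters.} To lift $i$ further, the freedom is again at one coordinate, now $\kappa_1$. There Cohen functions over $M_2$ are abundant, already in $V$: from the point of view of $V$, the model $M_2$ has only $\kappa^+$ relevant dense sets, and the Cohen poset at $\kappa_1$ is closed enough to meet them one after another. We shall find $2^{\kappa^+}$ Cohen functions in $V$ that are generic together with the filter used below $\kappa_1$. Each of them gives a lift of $i\circ j$, and $\kappa_1$ is the seed of a club ultrafilter for each lift. If the Cohen function is chosen to remember the point $\kappa$, the ultrafilter remembers the Cohen function.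

The contrast between the two coordinates can be seen without any forcing, and we show this in Section~\ref{sec:toy}. Section~\ref{sec:forcing} defines $P$ and develops its fusion property. Sections~\ref{sec:lift} and \ref{sec:unique} prove (a) and (b), and Section~\ref{sec:club} proves (c).

\section{Preliminaries}\label{sec:prelim}

In a poset, smaller conditions are stronger; a set of conditions is \emph{open} if it is closed under strengthening. A poset is \emph{closed under $\le\mu$-sequences} if every decreasing sequence of length at most $\mu$ has a lower bound. If $S\times C\in M$ and $g\times h$ is $M$-generic for $S\times C$, then $h$ is $M[g]$-generic for $C$ (the product lemma).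

\paragraph{Ultrapowers.} Let $U$ be a normal ultrafilter on $\kappa$ and $j:V\to M_1$ its ultrapower. We use the following standard facts. The critical point of $j$ is $\kappa$; every element of $M_1$ has the form $j(f)(\kappa)$ for some function $f$ on $\kappa$; and \L o\'s's theorem says
\[
M_1\models\varphi(j(f)(\kappa))\iff\{\alpha<\kappa:\varphi(f(\alpha))\}\in U .
\]
In particular $X\in U$ iff $\kappa\in j(X)$. The model $M_1$ is closed under $\kappa$-sequences from $V$. Hence $V$ and $M_1$ have the same $V_\kappa$ and the same subsets of $V_\kappa$, $(\kappa^+)^{M_1}=\kappa^+$, and $\kappa$ is inaccessible in $M_1$. If $C\subseteq\kappa$ is club, then $\kappa\in j(C)$, that is, $C\in U$.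

\paragraph{Derived ultrafilters.} If $\ell$ is an elementary embedding, definable with parameters, of a universe into a transitive class, with critical point $\kappa$, and $\delta<\ell(\kappa)$, then $\{X\subseteq\kappa:\delta\in\ell(X)\}$ is a $\kappa$-complete ultrafilter on $\kappa$. If $\delta=\kappa$ it is normal: it is non-principal because $\ell(\{\gamma\})=\{\gamma\}$ for $\gamma<\kappa$, and $\kappa\in\ell(\triangle_{\beta<\kappa}X_\beta)$ iff $\kappa\in\ell(X_\beta)$ for all $\beta<\kappa$.

\paragraph{Lifting (Silver).} Let $\ell:M\to M'$ be elementary, $g$ an $M$-generic filter for $S\in M$, and $g'$ an $M'$-generic filter for $\ell(S)$ with $\ell''g\subseteq g'$. Then $\ell^*(\dot x_g)=\ell(\dot x)_{g'}$ defines an elementary $\ell^*:M[g]\to M'[g']$ that extends $\ell$ and has $\ell^*(g)=g'$. Indeed, if $p\in g$ forces $\varphi(\dot x)$, then $\ell(p)\in g'$ forces $\varphi(\ell(\dot x))$.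

\paragraph{The model $L[U]$.} We use two theorems.
\begin{itemize}
\item[(F1)] (Silver) $L[U]\models\mathrm{GCH}$.
\item[(F2)] (Kunen; see \cite[Ch.~19]{Jech}) For each $\kappa$ there is at most one $D$ such that $D\in L[D]$ and $L[D]\models$ ``$D$ is a normal ultrafilter on $\kappa$''. If $W$ is a normal ultrafilter on $\kappa$ and $D=W\cap L[W]$, then $D\in L[D]=L[W]$ and $D$ is normal in $L[D]$.
\end{itemize}

From now on $V=L[U]$ as in Theorem~\ref{thm:main}, and GCH holds in $V$. Let $j:V\to M_1$, $\kappa_1=j(\kappa)$, be the ultrapower by $U$. Let $i:M_1\to M_2$, $\kappa_2=i(\kappa_1)$, be the ultrapower by $j(U)$ formed in $M_1$. The facts above, read in $M_1$, say that $i$ has critical point $\kappa_1$, that $M_2\subseteq M_1$, and that $M_1$ and $M_2$ have the same $V_{\kappa_1}$ and the same subsets of it. Let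
\[
\mathbb A=({}^{<\kappa_1}2)^{M_1}=({}^{<\kappa_1}2)^{M_2},\qquad h_s=\{c\in\mathbb A:c\subseteq s\}\ \text{ for a function }s .
\]

\section{One Cohen poset at two places}\label{sec:toy}

Here is the asymmetry on which everything rests, in $V$ itself.

\begin{lemma}\label{lem:count}
In $V$:
\begin{enumerate}
\item[\textup{(i)}] $|\kappa_2|\le\kappa^+$. Hence if $X\in M_2$ and $M_2\models|X|<\kappa_2$, then $M_2$ contains at most $\kappa^+$ subsets of $X$.
\item[\textup{(ii)}] If $\langle c_\nu:\nu<\delta\rangle$ is an increasing sequence in $\mathbb A$ with $\delta<\kappa^+$, then $\bigcup_\nu c_\nu\in\mathbb A$.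
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each ordinal below $\kappa_2$ is $i(f)(\kappa_1)$ for some $f:\kappa_1\to\kappa_1$ in $M_1$. By GCH in $M_1$ there are $(\kappa_1^+)^{M_1}=j(\kappa^+)$ such $f$. Each ordinal below $j(\kappa^+)$ is $j(g)(\kappa)$ for some $g:\kappa\to\kappa^+$, so $|j(\kappa^+)|\le(\kappa^+)^\kappa=\kappa^+$. For the second sentence, $\kappa_2$ is inaccessible in $M_2$, so $(2^{|X|})^{M_2}<\kappa_2$.

(ii) Since $|\delta|\le\kappa$, the sequence lies in $M_1$. There $\kappa_1$ is regular and $\delta<\kappa^+<\kappa_1$, so the union has domain below $\kappa_1$.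
\end{proof}

\begin{proposition}\label{prop:toy}
\begin{enumerate}
\item[\textup{(i)}] No $s:\kappa\to2$ in $V$ is generic over $M_1$ for ${}^{<\kappa}2$.
\item[\textup{(ii)}] For every $c_0\in\mathbb A$ there are in $V$ exactly $2^{\kappa^+}=\kappa^{++}$ functions $s:\kappa_1\to2$ extending $c_0$ such that $h_s$ is $M_2$-generic for $\mathbb A$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $s\in V$, then $s\in M_1$, and $\{c\in{}^{<\kappa}2:c\not\subseteq s\}\in M_1$ is a dense set that contains no initial segment of $s$.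

(ii) There are at most $\kappa^{++}$ such functions, because $|\kappa_1|\le\kappa^+$. By Lemma~\ref{lem:count}(i) we can list in $V$ the dense open subsets of $\mathbb A$ that lie in $M_2$ as $\langle\Delta_\nu:\nu<\kappa^+\rangle$, with repetitions if necessary. For $\sigma\in{}^{\kappa^+}2$ put $c^\sigma_0=c_0$, let $c^\sigma_{\nu+1}\in\Delta_\nu$ extend $c_\nu^{\sigma}{}^\frown\langle\sigma(\nu)\rangle$, and take unions at limits, which is possible by Lemma~\ref{lem:count}(ii). All choices are made by a fixed well-order, so $c^\sigma_\nu$ depends only on $\sigma{\restriction}\nu$. Let $s^\sigma=\bigcup_{\nu<\kappa^+}c^\sigma_\nu$. Then $h_{s^\sigma}$ meets every $\Delta_\nu$, and by density $\mathrm{dom}\,s^\sigma=\kappa_1$. If $\nu$ is least with $\sigma(\nu)\ne\sigma'(\nu)$, then $c_\nu^\sigma=c_\nu^{\sigma'}$, and $s^\sigma,s^{\sigma'}$ differ at the point $\mathrm{dom}\,c^\sigma_\nu$.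
\end{proof}

To use this we need a forcing for which the lifts of $j$ and of $i\circ j$ are controlled by a generic at the single coordinate $\kappa$, respectively $\kappa_1$, and for which the two halves of Proposition~\ref{prop:toy} persist in $V[G]$.

\section{The forcing}\label{sec:forcing}

Work in $V$. Let $A$ be the set of inaccessible $\alpha<\kappa$, with $\alpha>\lambda$ if $\lambda<\kappa$. Since $\kappa$ is inaccessible in $M_1$, we have $\kappa\in j(A)$, that is, $A\in U$. For $\alpha\in A$ let $\lambda_\alpha$ be $\lambda$, $\alpha$ or $\alpha^+$ according as $\lambda<\kappa$, $\lambda=\kappa$ or $\lambda=\kappa^+$. In all cases $j(\langle\lambda_\alpha\rangle_{\alpha\in A})(\kappa)=\lambda$.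

\begin{definition}
For $\alpha\in A$ let
\[
Q_\alpha=\{t_\iota:\iota<\lambda_\alpha\}\cup\{(1,c):c\in{}^{<\alpha}2\},\qquad t_\iota=(0,\iota).
\]
Put $(1,c')\le(1,c)$ iff $c'\supseteq c$; each $t_\iota$ is comparable only with itself.

$P$ is the set of functions $p$ with $\mathrm{dom}\,p\subseteq A$ and $p(\alpha)\in Q_\alpha$ for $\alpha\in\mathrm{dom}\,p$, such that $\mathrm{dom}\,p\cap\beta$ is nonstationary in $\beta$ for every inaccessible $\beta\le\kappa$. Put $p\le q$ iff $\mathrm{dom}\,p\supseteq\mathrm{dom}\,q$ and $p(\alpha)\le q(\alpha)$ for all $\alpha\in\mathrm{dom}\,q$.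
\end{definition}

So the labels $t_\iota$ are atoms of $Q_\alpha$ that are incompatible with everything else, and a coordinate outside $\mathrm{dom}\,p$ is undecided. The supports are chosen for two reasons. Since $\mathrm{dom}\,p$ misses a club, $\kappa\notin\mathrm{dom}\,j(p)$, so $j''G$ leaves the coordinate $\kappa$ free. On the other hand $\mathrm{dom}\,p$ may be unbounded, so $j(p)$ carries information about the coordinates of $j(P)$ above $\kappa$. (If $\mathrm{dom}\,p$ is bounded, then $j(p)=p$ and there is no such information.) The fusion lemma below will show that this information is complete.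

\paragraph{Factoring and sizes.} For $\alpha\in A$ let
\[
P_{\le\alpha}=\{p\in P:\mathrm{dom}\,p\subseteq\alpha+1\},\qquad P_{>\alpha}=\{p\in P:\mathrm{dom}\,p\subseteq(\alpha,\kappa)\}.
\]
For a function $p$ on ordinals write $p^{>\alpha}$ for its restriction to ordinals greater than $\alpha$. A restriction of a condition is a condition. Adding a bounded subset of $\beta$ to a nonstationary subset of $\beta$ leaves it nonstationary. Hence $(q,r)\mapsto q\cup r$ is an isomorphism $P_{\le\alpha}\times P_{>\alpha}\cong P$. In the same way $P_{\le\alpha}$ is the product of its parts with domain $\subseteq\alpha$ and with domain $\subseteq\{\alpha\}$. We have $P_{\le\alpha}\subseteq V_\kappa$, every $p\in P$ is a subset of $V_\kappa$, and by GCH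
\[
|Q_\alpha|\le\alpha^+,\qquad|P_{\le\alpha}|\le(\alpha^+)^\alpha=\alpha^+\ \ (\alpha\in A),\qquad|P|\le\kappa^+ .
\]

\paragraph{Canonical lower bounds.} A decreasing sequence in $Q_\alpha$ of length $<\alpha$ is either constant with value some $t_\iota$, or it has the form $\langle(1,c_\nu)\rangle$. In the first case its \emph{canonical lower bound} is $t_\iota$, in the second it is $(1,\bigcup_\nu c_\nu)$, which is in $Q_\alpha$ because $\alpha$ is regular.

\begin{lemma}\label{lem:closure}
For $\alpha\in A$, $P_{>\alpha}$ is closed under $\le\alpha^+$-sequences. If $\lambda<\kappa$ is infinite, then $P$ is closed under $\le\lambda$-sequences.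
\end{lemma}

\begin{proof}
On the union of the domains, take at each coordinate the canonical lower bound of the values that are defined there. In the first case coordinates are inaccessibles above $\alpha$, hence above $\alpha^+$, so the bounds exist. For inaccessible $\beta\le\alpha$ the domains do not meet $\beta$. For inaccessible $\beta>\alpha$ we have $\alpha^+<\beta$, and a union of fewer than $\beta$ nonstationary subsets of $\beta$ is nonstationary. The second case is the same with $\lambda$ in place of $\alpha$ and $\alpha^+$, as all coordinates are inaccessibles above $\lambda$.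
\end{proof}

\begin{lemma}\label{lem:product}
Let $S,C$ be posets and $\mu$ an infinite cardinal such that $|S|\le\mu$ and $C$ is closed under $\le\mu$-sequences. If $\Delta\subseteq S\times C$ is dense open, then
\[
\{c\in C:\{s\in S:(s,c)\in\Delta\}\text{ is dense in }S\}
\]
is dense open in $C$.
\end{lemma}

\begin{proof}
The set is open because $\Delta$ is. Given $c_0\in C$, enumerate $S=\{s_\zeta:\zeta<\mu\}$, with repetitions if necessary. Choose recursively $s'_\zeta\le s_\zeta$ and $c_{\zeta+1}\le c_\zeta$ with $(s'_\zeta,c_{\zeta+1})\in\Delta$, and lower bounds $c_\zeta$ at limits $\zeta$. Let $c_\mu$ be a lower bound of the whole sequence. Then $(s'_\zeta,c_\mu)\in\Delta$ for all $\zeta$.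
\end{proof}

We next want one condition whose tails $p^{>\alpha}$ lie in prescribed dense sets $D_\alpha$ for many $\alpha$ at once. Handling $\alpha$ changes the condition above $\alpha$, and there are $\kappa$ many $\alpha$, while $P$ is not closed enough for $\kappa$ steps. So we freeze more and more of the condition. The danger is that the domain becomes stationary at a limit of the freezing points, and we prevent this by keeping the freezing points out of all domains.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $D_\alpha$ be dense open in $P_{>\alpha}$ for $\alpha\in A$. For every $p_0\in P$ there are $p\le p_0$ and a club $E\subseteq\kappa$ such that $E\cap\mathrm{dom}\,p=\emptyset$ and $p^{>\alpha}\in D_\alpha$ for all $\alpha\in E\cap A$.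
\end{lemma}

\begin{proof}
We build $p_\nu\in P$, $\alpha_\nu<\kappa$ and clubs $E_\nu\subseteq\kappa$ with $E_\nu\cap\mathrm{dom}\,p_\nu=\emptyset$, for $\nu<\kappa$, such that
\begin{enumerate}
\item[(1)] $\langle\alpha_\nu\rangle$ is strictly increasing and continuous, and $\alpha_\nu\notin\mathrm{dom}\,p_\nu$;
\item[(2)] if $\nu<\mu$, then $p_\mu\le p_\nu$ and $p_\mu{\restriction}(\alpha_\nu+1)=p_\nu{\restriction}(\alpha_\nu+1)$;
\item[(3)] if $\alpha_\nu\in A$, then $(p_{\nu+1})^{>\alpha_\nu}\in D_{\alpha_\nu}$.
\end{enumerate}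
By (1) and (2), $\alpha_\nu\notin\mathrm{dom}\,p_\mu$ for all $\nu,\mu$ reached so far: for $\mu\ge\nu$ this is (2), and for $\mu<\nu$ we have $\mathrm{dom}\,p_\mu\subseteq\mathrm{dom}\,p_\nu$.

\emph{Start.} $p_0$ is given. Choose a club $E_0$ disjoint from $\mathrm{dom}\,p_0$ and let $\alpha_0=\min E_0$.

\emph{Successor.} Choose a condition $r\le(p_\nu)^{>\alpha_\nu}$ with domain above $\alpha_\nu$, with $r\in D_{\alpha_\nu}$ if $\alpha_\nu\in A$. Put $p_{\nu+1}=p_\nu{\restriction}(\alpha_\nu+1)\cup r$, choose a club $E_{\nu+1}$ disjoint from $\mathrm{dom}\,p_{\nu+1}$, and let $\alpha_{\nu+1}=\min\bigl(\bigcap_{\mu\le\nu+1}E_\mu\setminus(\alpha_\nu+1)\bigr)$.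

\emph{Limit $\delta<\kappa$.} Let $\alpha_\delta=\sup_{\nu<\delta}\alpha_\nu$; then $\delta\le\alpha_\delta<\kappa$. Let $\mathrm{dom}\,p_\delta=\bigcup_{\nu<\delta}\mathrm{dom}\,p_\nu$. For $\nu<\delta$, the point $\alpha_\delta$ is a limit of the points $\alpha_{\mu+1}\in E_\nu$ with $\nu\le\mu<\delta$. So $\alpha_\delta\in E_\nu$, and hence $\alpha_\delta\notin\mathrm{dom}\,p_\nu$. Thus $\alpha_\delta\notin\mathrm{dom}\,p_\delta$. At $\gamma<\alpha_\delta$ the values $p_\nu(\gamma)$ are eventually constant by (2), and $p_\delta(\gamma)$ is the eventual value. At $\gamma>\alpha_\delta$ let $p_\delta(\gamma)$ be the canonical lower bound, which exists since the length is $\le\delta\le\alpha_\delta<\gamma$. We check that $p_\delta\in P$ at an inaccessible $\beta\le\kappa$.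
\begin{itemize}
\item If $\beta<\alpha_\delta$, then $\mathrm{dom}\,p_\delta\cap\beta=\mathrm{dom}\,p_\nu\cap\beta$ for large $\nu<\delta$.
\item If $\beta=\alpha_\delta$, then $\{\alpha_\nu:\nu<\delta\}$ is a club in $\beta$ disjoint from $\mathrm{dom}\,p_\delta$.
\item If $\beta>\alpha_\delta$, then $\mathrm{dom}\,p_\delta\cap\beta$ is a union of $|\delta|<\beta$ nonstationary subsets of $\beta$.
\end{itemize}
So $p_\delta\in P$; choose a club $E_\delta$ disjoint from $\mathrm{dom}\,p_\delta$. Clearly (1) and (2) are preserved.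

Finally let $p=\bigcup_{\nu<\kappa}p_\nu{\restriction}(\alpha_\nu+1)$ and $E=\{\alpha_\nu:\nu<\kappa\}$. Then $E$ is a club disjoint from $\mathrm{dom}\,p$. For inaccessible $\beta<\kappa$ we have $\mathrm{dom}\,p\cap\beta=\mathrm{dom}\,p_\nu\cap\beta$ whenever $\beta\le\alpha_\nu$, and at $\beta=\kappa$ the club $E$ is a witness; so $p\in P$. If $\gamma\in\mathrm{dom}\,p_\nu$, pick $\mu\ge\nu$ with $\gamma\le\alpha_\mu$; then $p(\gamma)=p_\mu(\gamma)\le p_\nu(\gamma)$. So $p\le p_\nu$ for all $\nu$. If $\alpha_\nu\in A$, then $p^{>\alpha_\nu}\le(p_{\nu+1})^{>\alpha_\nu}\in D_{\alpha_\nu}$, so $p^{>\alpha_\nu}\in D_{\alpha_\nu}$.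
\end{proof}

\begin{lemma}\label{lem:reduce}
For $\alpha\in A$ let $\mathcal D_\alpha$ be a family of at most $\alpha^+$ dense open subsets of $P$. For every $p_0\in P$ there are $p\le p_0$ and a club $E\subseteq\kappa$ such that for all $\alpha\in E\cap A$ and $\Delta\in\mathcal D_\alpha$ the set $\{q\in P_{\le\alpha}:q\cup p^{>\alpha}\in\Delta\}$ is dense in $P_{\le\alpha}$.
\end{lemma}

\begin{proof}
Let $D_\alpha$ be the set of $r\in P_{>\alpha}$ such that $\{q\in P_{\le\alpha}:q\cup r\in\Delta\}$ is dense in $P_{\le\alpha}$ for every $\Delta\in\mathcal D_\alpha$. Since $|P_{\le\alpha}|\le\alpha^+$ and $P_{>\alpha}$ is closed under $\le\alpha^+$-sequences, Lemma~\ref{lem:product} with $\mu=\alpha^+$ shows that $D_\alpha$ is an intersection of at most $\alpha^+$ dense open sets. By closure again it is dense open. Apply Lemma~\ref{lem:fusion}.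
\end{proof}

The next lemma says that a $\kappa$-sequence of ordinals in $V[G]$ can be read off from the small conditions in $G$, using one set from $V$ as a key.

\begin{lemma}\label{lem:read}
Let $G$ be $P$-generic over $V$ and let $y:\kappa\to\mathrm{Ord}$ be in $V[G]$. There is a set $B\in V$ of quadruples $(\alpha,\xi,q,\eta)$ with $\alpha\in A$, $\xi<\alpha$, $q\in P_{\le\alpha}$ and $\eta\in\mathrm{Ord}$ such that for all $\xi<\kappa$ and all ordinals $\eta$,
\[
y(\xi)=\eta\iff\text{there are }\alpha\in A\text{ and }q\in G\cap P_{\le\alpha}\text{ with }(\alpha,\xi,q,\eta)\in B .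
\]
Moreover $\mathrm{ran}(y)$ is covered by a set in $V$ of $V$-cardinality at most $\kappa$. If $y:\kappa\to2$, we can take $B\subseteq V_\kappa$, where $V_\kappa$ is computed in $V$.
\end{lemma}

\begin{proof}
Let $\dot y$ be a name for $y$ that is forced to be a function from $\kappa$ to the ordinals (to $2$ in the last case). Apply Lemma~\ref{lem:reduce} to $\mathcal D_\alpha=\{\Delta_\xi:\xi<\alpha\}$, where $\Delta_\xi$ is the set of conditions that decide the value $\dot y(\xi)$. By genericity there are $p\in G$ and a club $E\in V$ as in that lemma. Let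
\[
B=\{(\alpha,\xi,q,\eta):\alpha\in E\cap A,\ \xi<\alpha,\ q\in P_{\le\alpha},\ q\cup p^{>\alpha}\Vdash\dot y(\xi)=\eta\}.
\]
If $(\alpha,\xi,q,\eta)\in B$ and $q\in G$, then $q\cup p^{>\alpha}\in G$, because it is weaker than any common extension of $q$ and $p$. So $y(\xi)=\eta$. Conversely, $E\cap A\in U$ is unbounded in $\kappa$. Given $\xi$, pick $\alpha\in E\cap A$ above $\xi$. Since $G\cap P_{\le\alpha}$ is generic for $P_{\le\alpha}$, some $q\in G\cap P_{\le\alpha}$ is such that $q\cup p^{>\alpha}$ decides $\dot y(\xi)$; the decided value is $y(\xi)$.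

For the covering, let $\alpha$ be the least element of $E\cap A$ above $\xi$. There are at most $|P_{\le\alpha}|<\kappa$ values $\eta$ with $(\alpha,\xi,q,\eta)\in B$ for some $q$, and $y(\xi)$ is one of them. Collect these values over all $\xi<\kappa$. The last statement holds since $P_{\le\alpha}\subseteq V_\kappa$.
\end{proof}

\section{Lifting $j$: cardinal arithmetic and $\lambda$ normal ultrafilters}\label{sec:lift}

We build $M_1$-generic filters for $j(P)$ that contain $j''G$. They agree with $G$ below $\kappa$, use a label $t_\iota$ at $\kappa$, and are generated by $j''G$ above $\kappa$; that the last part is generic is what the fusion lemma gives.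

Let $P^1=j(P)$, with parts $P^1_{\le\kappa}=\{p\in P^1:\mathrm{dom}\,p\subseteq\kappa+1\}$ and $P^1_{>\kappa}=\{p\in P^1:\mathrm{dom}\,p\subseteq(\kappa,\kappa_1)\}$.

\begin{lemma}\label{lem:P1}
\begin{enumerate}
\item[\textup{(i)}] $\{p\in P^1:\mathrm{dom}\,p\subseteq\kappa\}=P$.
\item[\textup{(ii)}] $\kappa\in j(A)$, and the poset at coordinate $\kappa$ of $P^1$ is $\{t_\iota:\iota<\lambda\}\cup\{(1,c):c\in{}^{<\kappa}2\}$.
\item[\textup{(iii)}] If $p\in P$, then $j(p){\restriction}\kappa=p$ and $\kappa\notin\mathrm{dom}\,j(p)$.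
\item[\textup{(iv)}] In $M_1$, $|P^1_{\le\kappa}|\le\kappa^+$ and $P^1_{>\kappa}$ is closed under $\le\kappa^+$-sequences.
\item[\textup{(v)}] If $\iota<\lambda$ and $D$ is dense in $P^1_{\le\kappa}$, then $\{q\in P:q\cup\{(\kappa,t_\iota)\}\in D\}$ is dense in $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $j$ is the identity on $V_\kappa$, we have $j(A)\cap\kappa=A$, and the coordinate posets of $P^1$ at $\alpha\in A$ are $j(Q_\alpha)=Q_\alpha$. A subset of $\kappa$ is bounded in every $M_1$-inaccessible $\beta>\kappa$. At $\beta\le\kappa$, $V$ and $M_1$ agree on inaccessibility and on nonstationarity, because they have the same subsets of $V_\kappa$. The same fact shows that the two sides contain the same functions.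

(ii) We noted that $\kappa\in j(A)$ and $j(\langle\lambda_\alpha\rangle)(\kappa)=\lambda$; also $({}^{<\kappa}2)^{M_1}={}^{<\kappa}2$.

(iii) For $\alpha\in\mathrm{dom}\,p$ we have $j(p)(\alpha)=j(p(\alpha))=p(\alpha)$, and $\mathrm{dom}\,j(p)\cap\kappa=\mathrm{dom}\,p$. If $C$ is a club disjoint from $\mathrm{dom}\,p$, then $\kappa\in j(C)$, so $\kappa\notin\mathrm{dom}\,j(p)$.

(iv) This is the bound $|P_{\le\alpha}|\le\alpha^+$ and Lemma~\ref{lem:closure}, carried over by $j$ to $\kappa\in j(A)$; recall that $(\kappa^+)^{M_1}=\kappa^+$.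

(v) Given $q_0\in P$, some element of $D$ extends $q_0\cup\{(\kappa,t_\iota)\}$. As $t_\iota$ is an atom, it has the form $q\cup\{(\kappa,t_\iota)\}$ with $q\le q_0$ in $P$.
\end{proof}

\begin{lemma}\label{lem:tail}
If $D\in M_1$ is dense open in $P^1_{>\kappa}$, then $\{p\in P:j(p)^{>\kappa}\in D\}$ is dense in $P$.
\end{lemma}

\begin{proof}
Write $D=j(d)(\kappa)$, where $d(\alpha)$ is dense open in $P_{>\alpha}$ for all $\alpha\in A$. Given $p_0\in P$, Lemma~\ref{lem:fusion} yields $p\le p_0$ and a club $E$ with $p^{>\alpha}\in d(\alpha)$ for all $\alpha\in E\cap A$. As $E\cap A\in U$, \L o\'s's theorem gives $j(p)^{>\kappa}\in D$.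
\end{proof}

Now let $G$ be $P$-generic over $V$. Let $H_1$ be the filter on $P^1_{>\kappa}$ generated by the directed set $\{j(p)^{>\kappa}:p\in G\}$. By Lemma~\ref{lem:tail} and the genericity of $G$, $H_1$ is $M_1$-generic for $P^1_{>\kappa}$. For $\iota<\lambda$ let
\[
G_1^\iota=\{p\in P^1:p{\restriction}\kappa\in G,\ (\kappa\in\mathrm{dom}\,p\Rightarrow p(\kappa)=t_\iota),\ p^{>\kappa}\in H_1\}.
\]
This is a product of filters on the parts of $P^1$ below, at and above $\kappa$, hence a filter.

\begin{proposition}\label{prop:G1}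
$G_1^\iota$ is $M_1$-generic for $P^1$, and $j''G\subseteq G_1^\iota$.
\end{proposition}

\begin{proof}
The second part is Lemma~\ref{lem:P1}(iii). Let $\Delta\in M_1$ be dense open in $P^1\cong P^1_{\le\kappa}\times P^1_{>\kappa}$. By Lemma~\ref{lem:P1}(iv) we may apply Lemma~\ref{lem:product} in $M_1$ with $\mu=\kappa^+$. Since $H_1$ is generic, there is $r\in H_1$ such that $\{q\in P^1_{\le\kappa}:q\cup r\in\Delta\}$ is dense. By Lemma~\ref{lem:P1}(v), $\{q\in P:q\cup\{(\kappa,t_\iota)\}\cup r\in\Delta\}$ is dense in $P$. It lies in $V$, so $G$ meets it.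
\end{proof}

So $j$ lifts to $j^*_\iota:V[G]\to M_1[G_1^\iota]$, which is definable in $V[G]$ (from $U$, $G$ and $\iota$) and has critical point $\kappa$. Hence
\[
W_\iota=\{X\in\mathcal P(\kappa)^{V[G]}:\kappa\in j^*_\iota(X)\}
\]
is a normal ultrafilter on $\kappa$ in $V[G]$, and $U\subseteq W_\iota$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
We just saw that $\kappa$ is measurable in $V[G]$. By the covering part of Lemma~\ref{lem:read}, there is no surjection from $\kappa$ onto $(\kappa^+)^V$ in $V[G]$, so $\kappa^+$ is preserved. Each subset of $\kappa$ in $V[G]$ is computed from $G$ and some $B\subseteq V_\kappa$ in $V$, so $2^\kappa\le(2^\kappa)^V=\kappa^+$. Since $|P|\le\kappa^+$, $P$ has the $\kappa^{++}$-chain condition and $\kappa^{++}$ is preserved. Counting nice names for subsets of $\kappa^+$ gives $2^{\kappa^+}\le((2^{\kappa^+})^{\kappa^+})^V=\kappa^{++}$. If $\lambda<\kappa$ is infinite, $P$ adds no new sequences of ordinals of length $\lambda$ by Lemma~\ref{lem:closure}, so $\lambda$ stays a cardinal. For finite $\lambda$ and for $\lambda\in\{\kappa,\kappa^+\}$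 this is clear by now; and if $\kappa=\lambda$ or not, the values of $2^\kappa$ and $2^{\kappa^+}$ give $\tau=(2^\kappa)^+=\kappa^{++}=2^{2^\kappa}$.
\end{proof}

\begin{proposition}\label{prop:distinct}
If $\iota\ne\iota'$ are below $\lambda$, then $W_\iota\ne W_{\iota'}$. So $\kappa$ carries at least $\lambda$ normal ultrafilters in $V[G]$.
\end{proposition}

\begin{proof}
Write $\iota=j(e)(\kappa)$ and $\iota'=j(e')(\kappa)$ with $e,e'\in V$ and $e(\alpha),e'(\alpha)<\lambda_\alpha$ for $\alpha\in A$. Since $\{(\kappa,t_\iota)\}\in G_1^\iota=j^*_\iota(G)$, the set $\{\alpha\in A:\{(\alpha,t_{e(\alpha)})\}\in G\}$ belongs to $W_\iota$. In the same way $\{\alpha\in A:\{(\alpha,t_{e'(\alpha)})\}\in G\}\in W_{\iota'}$. Distinct labels are incompatible, so these two sets are disjoint on $\{\alpha\in A:e(\alpha)\ne e'(\alpha)\}$, which lies in $U\subseteq W_\iota\cap W_{\iota'}$.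
\end{proof}

\section{There are no other normal ultrafilters}\label{sec:unique}

Let $W\in V[G]$ be a normal ultrafilter on $\kappa$ in $V[G]$, with ultrapower $j_W:V[G]\to N\subseteq V[G]$ and $[\mathrm{id}]_W=\kappa$. We show that $W=W_\iota$ for some $\iota<\lambda$. The plan is to compare $j_W$ with $j$ by a factor map and then to look at the coordinate $\kappa$ of $j_W(G)$: it must be a label, and the label determines $W$. The comparison is the main use of $V=L[U]$. By (F2) in $V[G]$, both $W\cap L[W]$ and $U$ are the unique $D$ described there, so $W\cap L[W]=U$ and $L[W]=L[U]=V$. Hence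
\[
W\cap V=U .
\]

Let $\pi=j_W{\restriction}V:V\to N_0:=L[j_W(U)]$, an elementary embedding, and let $G^*=j_W(G)$. Then $G^*$ is $N_0$-generic for $\pi(P)$ and $N=N_0[G^*]$. In this section $V_\kappa$ always means $(V_\kappa)^V$. Induction on rank gives $\pi(x)=x$ for $x\in V_\kappa$, since $|x|^V<\kappa$ implies $\pi(x)=\pi''x$.

\begin{lemma}\label{lem:k}
There is an elementary $k:M_1\to N_0$ such that
\begin{enumerate}
\item[\textup{(i)}] $k\circ j=\pi$, and $k$ is the identity on $\kappa^+$;
\item[\textup{(ii)}] $(V_\kappa)^{N_0}=V_\kappa$, and $k(X)=X\in N_0$ for every $X\subseteq V_\kappa$ in $V$;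
\item[\textup{(iii)}] every $q\in P$ satisfies $q=k(q)\in\pi(P)$ and $\pi(q){\restriction}\kappa=q$; moreover $\kappa\in\pi(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $f\in V$ put $k(j(f)(\kappa))=\pi(f)(\kappa)$. Since $W\cap V=U$ and $\kappa$ is the seed of $W$, the statement $M_1\models\varphi(j(f)(\kappa))$ holds iff $\{\alpha:V\models\varphi(f(\alpha))\}\in W$ iff $N_0\models\varphi(\pi(f)(\kappa))$. So $k$ is well defined and elementary. Constant functions give $k\circ j=\pi$, the identity function gives $k(\kappa)=\kappa$, and for $x\in V_\kappa$ we have $k(x)=k(j(x))=\pi(x)=x$. So $k$ is the identity on $\kappa+1$.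

(i) If $\gamma$ is the critical point of $k$ and $b:\mu\to\gamma$ is a bijection in $M_1$ with $\mu<\gamma$, then $k(b):\mu\to k(\gamma)$ is a bijection with $k(b)(\xi)=k(b(\xi))=b(\xi)$, so its range is $\gamma\ne k(\gamma)$, a contradiction. So the critical point, if any, is a cardinal of $M_1$ above $\kappa$, hence at least $(\kappa^+)^{M_1}=\kappa^+$.

(ii) Let $b:\kappa\to V_\kappa$ be a bijection in $M_1$. Then $k(b):\kappa\to(V_\kappa)^{N_0}$ is a bijection and $k(b)(\xi)=k(b(\xi))=b(\xi)$, so $(V_\kappa)^{N_0}=V_\kappa$. If $X\subseteq V_\kappa$ is in $V$, then $X\in M_1$, $k(X)\subseteq V_\kappa$, and for $x\in V_\kappa$ we have $x\in k(X)$ iff $k(x)\in k(X)$ iff $x\in X$.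

(iii) Conditions $q\in P$ are subsets of $V_\kappa$, and $P\subseteq P^1$ by Lemma~\ref{lem:P1}(i), so $q=k(q)\in k(P^1)=\pi(P)$. Applying $k$ to $j(q){\restriction}\kappa=q$ gives $\pi(q){\restriction}\kappa=q$. Finally $\kappa=k(\kappa)\in k(j(A))=\pi(A)$.
\end{proof}

The next lemma is the form in which Proposition~\ref{prop:toy}(i) survives in $V[G]$: a Cohen function at $\kappa$ would be a subset of $\kappa$ in $V[G]$, and all of these can be read off from $G$.

\begin{lemma}\label{lem:label}
There is $\iota<\lambda$ with $\{(\kappa,t_\iota)\}\in G^*$.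
\end{lemma}

\begin{proof}
One point can always be added to a domain, so by genericity some $q\in G^*$ has $\kappa\in\mathrm{dom}\,q$, and then $\{(\kappa,q(\kappa))\}\in G^*$.

Suppose $q(\kappa)$ has the form $(1,c)$. Let $s=\bigcup\{c:\{(\kappa,(1,c))\}\in G^*\}$ and $G'=\{q\in G^*:\mathrm{dom}\,q\subseteq\kappa\}$. Factor $\pi(P)$ in $N_0$ into the parts with domain contained in $\kappa$, in $\{\kappa\}$ and in $(\kappa,\pi(\kappa))$. By the product lemma, $s:\kappa\to2$ is generic over $N_0[G']$ for $({}^{<\kappa}2)^{N_0}$. So $s\notin N_0[G']$, since otherwise the dense set $\{c:c\not\subseteq s\}$ would be in $N_0[G']$ and contain no initial segment of $s$. On the other hand $s\in N\subseteq V[G]$. Let $B\subseteq V_\kappa$, $B\in V$, be as in Lemma~\ref{lem:read} for $s$. By Lemma~\ref{lem:k}(ii), $B\in N_0$. For $q\in P\cap V_\kappa$ we have $j_W(q)=\pi(q)=q$, so $q\in G$ iff $q\in G^*$. Hence $G\cap P_{\le\alpha}=G'\cap P_{\le\alpha}$ for all $\alpha\in A$. Since $(\alpha,\xi,q,\eta)\in B$ implies $\alpha\in A$ and $q\in P_{\le\alpha}$, we get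
\[
s(\xi)=\eta\iff\text{there are }\alpha\text{ and }q\in G'\text{ with }(\alpha,\xi,q,\eta)\in B .
\]
So $s\in N_0[G']$, a contradiction.

Hence $q(\kappa)=t_\iota$ with $\iota<\pi(\langle\lambda_\alpha\rangle)(\kappa)=k(\lambda)$. If $\lambda\le\kappa$, then $k(\lambda)=\lambda$. If $\lambda=\kappa^+$, then $k(\lambda)=(\kappa^+)^{N_0}\le(\kappa^+)^{V[G]}=\kappa^+$. So $\iota<\lambda$.
\end{proof}

\begin{proposition}\label{prop:unique}
If $\iota<\lambda$ and $\{(\kappa,t_\iota)\}\in G^*$, then $W=W_\iota$. So $\kappa$ carries at most $\lambda$ normal ultrafilters in $V[G]$, and Theorem~\ref{thm:main}\textup{(b)} holds.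
\end{proposition}

\begin{proof}
Let $X=\dot x_G\subseteq\kappa$. The idea is to find one condition $u\in G_1^\iota$ that decides over $M_1$ whether $\kappa\in j(\dot x)$ and whose image $k(u)$ is in $G^*$.

Apply Lemma~\ref{lem:reduce} with $\mathcal D_\alpha$ consisting of the single set of conditions that decide ``$\alpha\in\dot x$''. By genericity we get $p\in G$ and a club $E$ such that for $\alpha\in E\cap A$ the set of $q\in P_{\le\alpha}$ for which $q\cup p^{>\alpha}$ decides ``$\alpha\in\dot x$'' is dense in $P_{\le\alpha}$. As $E\cap A\in U$, \L o\'s's theorem gives that in $M_1$ the set of $q\in P^1_{\le\kappa}$ for which $q\cup j(p)^{>\kappa}$ decides ``$\kappa\in j(\dot x)$'' is dense in $P^1_{\le\kappa}$. By Lemma~\ref{lem:P1}(v) there is $q\in G$ such that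
\[
u=q\cup\{(\kappa,t_\iota)\}\cup j(p)^{>\kappa}
\]
decides ``$\kappa\in j(\dot x)$'' over $M_1$. Clearly $u\in G_1^\iota$. Since $j^*_\iota(X)=j(\dot x)_{G_1^\iota}$,
\[
X\in W_\iota\iff u\Vdash^{M_1}_{P^1}\kappa\in j(\dot x).
\]
Next consider $k(u)$. Since $\iota<\lambda\le\kappa^+$, Lemma~\ref{lem:k} gives
\[
k(u)=q\cup\{(\kappa,t_\iota)\}\cup\pi(p)^{>\kappa}.
\]
The conditions $\pi(q)=j_W(q)$, $\{(\kappa,t_\iota)\}$ and $\pi(p)=j_W(p)$ are in $G^*$, and $\pi(q)\le q$ because $\pi(q){\restriction}\kappa=q$. A common extension of the three in $G^*$ is below $k(u)$, so $k(u)\in G^*$. By elementarity of $k$, $k(u)$ decides ``$\kappa\in\pi(\dot x)$'' over $N_0$ in the same way as $u$ decides ``$\kappa\in j(\dot x)$'' over $M_1$. Since $j_W(X)=\pi(\dot x)_{G^*}$,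
\[
X\in W\iff\kappa\in j_W(X)\iff u\Vdash^{M_1}_{P^1}\kappa\in j(\dot x)\iff X\in W_\iota .
\]
By Lemma~\ref{lem:label} every normal ultrafilter of $V[G]$ is one of the $W_\iota$, $\iota<\lambda$; with Proposition~\ref{prop:distinct} this proves (b).
\end{proof}

\begin{remark}
The labels are needed. If $Q_\alpha$ consisted of the Cohen part alone, the proof of Lemma~\ref{lem:label} would show that $\kappa$ carries no normal ultrafilter in $V[G]$, so that $\kappa$ would not be measurable there.
\end{remark}

\section{$\kappa^{++}$ club ultrafilters}\label{sec:club}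

Fix the label $\iota=0$ and write $G_1=G_1^0$, $j^*=j^*_0$. We now lift $i:M_1\to M_2$ to $M_1[G_1]$, and this time use a Cohen function at the critical coordinate.

Let $P^2=i(P^1)$, $P^2_{\le\kappa_1}=\{p\in P^2:\mathrm{dom}\,p\subseteq\kappa_1+1\}$ and $P^2_{>\kappa_1}=\{p\in P^2:\mathrm{dom}\,p\subseteq(\kappa_1,\kappa_2)\}$. Lemmas~\ref{lem:P1} and \ref{lem:tail} are statements about $V$, so $j$ carries them to statements in $M_1$ about $(\kappa_1,j(U),P^1,i)$. We need the following ones.
\begin{enumerate}
\item[(E1)] $\{p\in P^2:\mathrm{dom}\,p\subseteq\kappa_1\}=P^1$; in particular $P^1\in M_2$.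
\item[(E2)] $\kappa_1\in i(j(A))$, and the Cohen part at coordinate $\kappa_1$ of $P^2$ is $\{(1,c):c\in\mathbb A\}$.
\item[(E3)] If $p\in P^1$, then $i(p){\restriction}\kappa_1=p$ and $\kappa_1\notin\mathrm{dom}\,i(p)$.
\item[(E4)] In $M_2$, $|P^2_{\le\kappa_1}|\le\kappa_1^+$ and $P^2_{>\kappa_1}$ is closed under $\le\kappa_1^+$-sequences.
\item[(E5)] If $D\in M_2$ is dense open in $P^2_{>\kappa_1}$, then $\{p\in P^1:i(p)^{>\kappa_1}\in D\}\in M_1$ is dense in $P^1$.
\end{enumerate}

\subsection*{Cohen functions at $\kappa_1$}

The lift needs a function $s:\kappa_1\to2$ that is generic over $M_2$ \emph{together with} $G_1$. A function as in Proposition~\ref{prop:toy}(ii) need not suffice, because $G_1$ is generic over $M_1$ and we have no reason to expect it to be generic over $M_2[s]$. So $s$ must be built with $G_1$ in mind, but in $V$, where $G$ is not available. The remedy is to deal with every $p\in P$ in turn: for each $p$ and each dense set we extend $p$ and $s$ simultaneously, and then let genericity of $G$ pick a good $p$. There are only $\kappa^+$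 tasks, so the tree construction still goes through. In addition we let $\kappa$ be the first point where $s$ takes the value $1$; this is how $s$ remembers $\kappa$.

\begin{proposition}\label{prop:generics}
There is in $V$ a set of $\kappa^{++}$ functions $s:\kappa_1\to2$ such that, for each of them, $s{\restriction}\kappa$ is constantly $0$, $s(\kappa)=1$, and $G_1\times h_s$ is $M_2$-generic for $P^1\times\mathbb A$.
\end{proposition}

\begin{proof}
\emph{Counting.} In $M_2$, $P^1$ and $\mathbb A$ consist of subsets of $V_{\kappa_1}$, so $|P^1\times\mathbb A|<\kappa_2$. By Lemma~\ref{lem:count}(i), at most $\kappa^+$ dense open subsets of $P^1\times\mathbb A$ lie in $M_2$. As $|P|\le\kappa^+$, we can enumerate in $V$ all pairs $(\Delta,p)$, where $\Delta\in M_2$ is dense open in $P^1\times\mathbb A$ and $p\in P$, as $\langle(\Delta_\nu,p_\nu):\nu<\kappa^+\rangle$, with repetitions if necessary.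

\emph{Reduction.} Let $\Delta\in M_2$ be dense open in $P^1\times\mathbb A$. Then $\Delta\in M_1$. Let
\[
\Delta'=\{(r,c)\in P^1_{>\kappa}\times\mathbb A:\{q\in P^1_{\le\kappa}:(q\cup r,c)\in\Delta\}\text{ is dense in }P^1_{\le\kappa}\}\in M_1 .
\]
In $M_1$ we have $|P^1_{\le\kappa}|\le\kappa^+$, and $P^1_{>\kappa}\times\mathbb A$ is closed under $\le\kappa^+$-sequences: the first factor by Lemma~\ref{lem:P1}(iv), the second because $\kappa_1>\kappa^+$ is regular in $M_1$. So $\Delta'$ is dense open in $P^1_{>\kappa}\times\mathbb A$ by Lemma~\ref{lem:product} in $M_1$.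

\emph{One step.} Given such $\Delta$, $c\in\mathbb A$ and $p\in P$, there are $p'\le p$ in $P$ and $c'\supseteq c$ in $\mathbb A$ with $(j(p')^{>\kappa},c')\in\Delta'$. Indeed $\{r\in P^1_{>\kappa}:(r,c')\in\Delta'\text{ for some }c'\supseteq c\}\in M_1$ is dense open in $P^1_{>\kappa}$; apply Lemma~\ref{lem:tail}.

\emph{Construction.} As in Proposition~\ref{prop:toy}, for $\sigma\in{}^{\kappa^+}2$ build in $V$ an increasing sequence $\langle c^\sigma_\nu:\nu<\kappa^+\rangle$ in $\mathbb A$, with choices made by a fixed well-order, so that $c^\sigma_\nu$ depends only on $\sigma{\restriction}\nu$. Let $c^\sigma_0$ have domain $\kappa+1$, value $0$ below $\kappa$ and value $1$ at $\kappa$. Given $c^\sigma_\nu$, use the one-step claim to choose $c^\sigma_{\nu+1}\supseteq c^\sigma_\nu{}^\frown\langle\sigma(\nu)\rangle$ and $p'\le p_\nu$ with $(j(p')^{>\kappa},c^\sigma_{\nu+1})\in\Delta_\nu'$. Take unions at limits, by Lemma~\ref{lem:count}(ii). Let $s^\sigma=\bigcup_\nu c^\sigma_\nu$. As before, different $\sigma$ give different $s^\sigma$, so we obtain $(2^{\kappa^+})^V=\kappa^{++}$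 functions.

\emph{Genericity.} Let $s=s^\sigma$, and let $\Delta\in M_2$ be dense open in $P^1\times\mathbb A$. For every $p\in P$ the pair $(\Delta,p)$ was handled, so
\[
\{p'\in P:(j(p')^{>\kappa},c^\sigma_\nu)\in\Delta'\text{ for some }\nu<\kappa^+\}\in V
\]
is dense in $P$. Take such a $p'$ in $G$, with witness $c=c^\sigma_\nu$, and put $r=j(p')^{>\kappa}\in H_1$. By Lemma~\ref{lem:P1}(v), $\{q\in P:(q\cup\{(\kappa,t_0)\}\cup r,c)\in\Delta\}$ is dense in $P$; take $q\in G$ in it. Then $(q\cup\{(\kappa,t_0)\}\cup r,c)\in\Delta\cap(G_1\times h_s)$. So the filter $G_1\times h_s$ is $M_2$-generic, and in particular $\mathrm{dom}\,s=\kappa_1$ by density.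
\end{proof}

\subsection*{Lifting $i$}

Let $s$ be one of the functions of Proposition~\ref{prop:generics} and $h=h_s$. Let $H_2$ be the filter on $P^2_{>\kappa_1}$ generated by the directed set $\{i(p)^{>\kappa_1}:p\in G_1\}$. By (E5) and $M_1$-genericity of $G_1$, $H_2$ is $M_2$-generic. Let
\begin{align*}
G_2^s=\{p\in P^2:{}&p{\restriction}\kappa_1\in G_1,\ (\kappa_1\in\mathrm{dom}\,p\Rightarrow p(\kappa_1)=(1,c)\text{ for some }c\in h),\\
&p^{>\kappa_1}\in H_2\}.
\end{align*}

\begin{lemma}
$G_2^s$ is an $M_2$-generic filter on $P^2$, and $i''G_1\subseteq G_2^s$.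
\end{lemma}

\begin{proof}
It is a product of filters, hence a filter. Let $\Delta\in M_2$ be dense open in $P^2\cong P^2_{\le\kappa_1}\times P^2_{>\kappa_1}$. By (E4) and Lemma~\ref{lem:product} in $M_2$, there is $r\in H_2$ such that $\{q\in P^2_{\le\kappa_1}:q\cup r\in\Delta\}$ is dense open in $P^2_{\le\kappa_1}$. Below $\{(\kappa_1,(1,\emptyset))\}$, the poset $P^2_{\le\kappa_1}$ is isomorphic to $P^1\times\mathbb A$ by (E1) and (E2). So the genericity of $G_1\times h$ yields $q=q_0\cup\{(\kappa_1,(1,c))\}$ with $q_0\in G_1$, $c\in h$ and $q\cup r\in\Delta$. Then $q\cup r\in G_2^s$. If $p\in G_1$, then $i(p){\restriction}\kappa_1=p\in G_1$ and $\kappa_1\notin\mathrm{dom}\,i(p)$ by (E3), and $i(p)^{>\kappa_1}\in H_2$; so $i(p)\in G_2^s$.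
\end{proof}

So $i$ lifts to an elementary $i_s:M_1[G_1]\to M_2[G_2^s]$ with critical point $\kappa_1$. Put
\[
\ell_s=i_s\circ j^*:V[G]\to M_2[G_2^s],\qquad U_s=\{X\in\mathcal P(\kappa)^{V[G]}:\kappa_1\in\ell_s(X)\}.
\]
The embedding $\ell_s$ is definable in $V[G]$ from $s$, $G$ and $U$; it extends $i\circ j$, has critical point $\kappa$, and satisfies $\ell_s(G)=i_s(G_1)=G_2^s$.

\begin{lemma}\label{lem:Usclub}
$U_s$ is a club ultrafilter on $\kappa$ in $V[G]$.
\end{lemma}

\begin{proof}
Since $\kappa_1<\kappa_2=\ell_s(\kappa)$, $U_s$ is a $\kappa$-complete ultrafilter on $\kappa$. Let $X\subseteq\kappa$ be club in $V[G]$. As $i_s$ has critical point $\kappa_1$, we have $\ell_s(X)\cap\kappa_1=i_s(j^*(X))\cap\kappa_1=j^*(X)$, which is unbounded in $\kappa_1$. Since $\ell_s(X)$ is closed in $\kappa_2>\kappa_1$, it contains $\kappa_1$. So $X\in U_s$.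
\end{proof}

It remains to recover $s$ from $U_s$. Every $\xi<\kappa_1$ has the form $j(e)(\kappa)$ with $e\in V$, so every such $\xi$ can be computed inside $M_2[G_2^s]$ from the point $\kappa$. The seed of $U_s$ is $\kappa_1$ and not $\kappa$, but the Cohen function at coordinate $\kappa_1$ of $G_2^s$ is $s$, and $s$ takes its first value $1$ at $\kappa$.

\begin{lemma}\label{lem:inj}
The map $s\mapsto U_s$ is injective on the set of functions of Proposition~\ref{prop:generics}.
\end{lemma}

\begin{proof}
In $V[G]$, for $\alpha\in A$ with $\{(\alpha,(1,\emptyset))\}\in G$, let $s_\alpha=\bigcup\{c:\{(\alpha,(1,c))\}\in G\}$, a function from $\alpha$ to $2$. Let $f(\alpha)$ be the least $\xi$ with $s_\alpha(\xi)=1$, if there is one. Since $\ell_s(G)=G_2^s$ and $\{(\kappa_1,(1,\emptyset))\}\in G_2^s$, we have $\ell_s(\langle s_\alpha\rangle)(\kappa_1)=\bigcup h_s=s$, and hence $\ell_s(f)(\kappa_1)=\kappa$ by the choice of $s$.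

For $\xi<\kappa_1$ fix $e_\xi:\kappa\to\kappa$ in $V$ with $j(e_\xi)(\kappa)=\xi$. Since $i$ is the identity below $\kappa_1$,
\[
\ell_s(e_\xi)(\kappa)=i(j(e_\xi))(\kappa)=i\bigl(j(e_\xi)(\kappa)\bigr)=i(\xi)=\xi .
\]
So $\ell_s(e_\xi)(\ell_s(f)(\kappa_1))=\xi<\kappa_1$, and therefore
\[
s(\xi)=1\iff\{\alpha\in A:s_\alpha,f(\alpha)\text{ are defined},\ e_\xi(f(\alpha))<\alpha,\ s_\alpha(e_\xi(f(\alpha)))=1\}\in U_s .
\]
The displayed set depends only on $\xi$ and $G$, not on $s$, so $U_s$ determines $s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]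
By Proposition~\ref{prop:generics} and Lemmas~\ref{lem:Usclub} and \ref{lem:inj}, and since $\kappa^{++}$ is preserved, there are at least $\kappa^{++}=\tau$ club ultrafilters on $\kappa$ in $V[G]$. By (a) there are at most $2^{2^\kappa}=\kappa^{++}$ ultrafilters on $\kappa$ altogether.
\end{proof}

\begin{remark}
One sees directly that $U_s$ is not normal. The function $f$ of the last proof satisfies $f(\alpha)<\alpha$ on a set in $U_s$, but it is not constant on any set in $U_s$, because $\ell_s(f)(\kappa_1)=\kappa$ while $\ell_s(\gamma)=\gamma\ne\kappa$ for $\gamma<\kappa$.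
\end{remark}

\begin{thebibliography}{9}

\bibitem{Garti}
Shimon Garti, \emph{Many Normal Measures}, arXiv:1210.3787 (2012).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}

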